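# Two Products, Designed Information, and Posted Prices

## 1. Two signals: lotteries cannot beat prices

A seller has several products and one buyer, who wants at most one of them. The seller decides two things: what the buyer gets to learn about her own values, and what menu she chooses from.

With one product this is easy. Tell the buyer nothing and charge her expected value; she pays it, and the seller collects all the welfare. With two products silence can be wasteful. If the values are $(1,0)$ or $(0,1)$ with probability $\frac12$ each, a silent seller can get only $\frac12$, while a seller who discloses everything and charges $1$ for each product gets $1$. Information is needed to match the buyer with the right product, but an informed buyer may have to be left some utility. A menu that answers this tension could contain lotteries: "with probability $\frac14$ you get product 1, with probability $\frac14$ product 2". The question, taken from Yang Cai, Yingkai Li, Jinzhao Wu, "Multi-Dimensional Screening with Endogenous Information Disclosure",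 arXiv:2502.17809 (2025), is whether two products ever require lotteries. It is known that with three or more products they can be necessary.

We fix the model for two products.

**Values and signals.** The values $v=(v_1,v_2)\in\mathbb R_+^2$ have a known joint distribution $F$ with finite means; any correlation is allowed. An *information structure* is a signal $s$ whose distribution may depend on $v$ (and may be random given $v$). The buyer sees $s$ and forms the posterior mean $w(s)=E[v\mid s]\in\mathbb R^2_+$. A *garbling* of an information structure is one whose signal is a random function of the old signal. If finitely many signals have masses $q_i$ and means $w_i$, then pooling some of them produces a signal whose mean is the $q_i$-weighted average of theirs.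

**Mechanisms.** Let $T=\{x\in[0,1]^2:x_1+x_2\le1\}$. A mechanism is a menu of options $(x,p)$ with $x\in T$ and a payment $p$; it contains $(0,0)$ and cannot depend on $s$. The buyer picks a maximizer of $x\cdot w(s)-p$. Menus may be infinite and may contain negative payments; we assume that the chosen option is a measurable function of the signal. A *pricing mechanism* posts prices $p_1,p_2$, and the buyer buys at most one product, with certainty.

Write $\mathrm{Rev}(M)$ for expected revenue, $\mathrm{OPT\text{-}Rev}$ for the supremum of revenue over all information structures and all mechanisms, and $\mathrm{OPT\text{-}Wel}=E[\max_iv_i]$. A buyer never pays more than $x\cdot w(s)$, so $\mathrm{OPT\text{-}Rev}\le \mathrm{OPT\text{-}Wel}<\infty$.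

**Ties.** In pricing mechanisms we break ties in the seller's favor. This does not affect suprema. Suppose there are finitely many signals and prices $p_1,p_2\ge0$, and charge $(1-\eta)p_1,(1-\eta)p_2$ instead. An option with old utility $u$ and old price $p$ (price $0$ for not buying) now has utility $u+\eta p$. For small $\eta>0$ every maximizer is an old maximizer, and among the old maximizers only those with the highest price survive. So under any tie-breaking the seller gets at least $(1-\eta)$ times the seller-favorable revenue.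

**Example 1.** Let $v=(6,3)$ or $v=(0,2)$, each with probability $\frac12$, and disclose $v$. The welfare is $4$. To collect all of it one would charge $6$ for product 1 and $2$ for product 2, but then the buyer $(6,3)$ prefers product 2, with utility $1$. Lower the first price to $5$: now $(6,3)$ has utility $1$ from either product and buys product 1, while $(0,2)$ buys product 2 at $2$. Revenue is $\frac12\cdot5+\frac12\cdot2=3.5$. The missing $\frac12$ is the utility left to $(6,3)$. Silence would give at most $\max(3,2.5)=3$.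

### What prices earn from two signals

Take two signals with masses $Q_1,Q_2>0$, $Q_1+Q_2=1$, and means $(\alpha_1,\beta_1)$, $(\alpha_2,\beta_2)$. Signal $i$ is meant to say "buy product $i$". Put
$$W=Q_1\alpha_1+Q_2\beta_2,\qquad \Phi=W-\max\{0,\;Q_1(\beta_1-\beta_2),\;Q_2(\alpha_2-\alpha_1)\}.\tag{1}$$
Here $W$ is the surplus if each signal buys its own product, and the maximum is the price of keeping the signals apart. In Example 1, $\Phi=4-\max\{0,\frac12(3-2),\frac12(0-6)\}=3.5$. Write $\bar a=Q_1\alpha_1+Q_2\alpha_2=Ev_1$ and $\bar b=Q_1\beta_1+Q_2\beta_2=Ev_2$.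

**Lemma 1.** For every binary signal, some pricing mechanism with nonnegative prices, using this signal or no information, has revenue at least $\Phi$. Also $\bar a$ and $\bar b$ are revenues of pricing mechanisms without information.

*Proof.* For $\bar a$: disclose nothing, set $p_1=\bar a$ and $p_2>\bar b$. Symmetrically for $\bar b$. Let $d_i=\alpha_i-\beta_i$.

*Case $\beta_1\le\beta_2$ and $\alpha_1\ge\alpha_2$.* Here $\Phi=W$. Post prices $(\alpha_1,\beta_2)$. Signal 1 gets $0$ from product 1 and $\beta_1-\beta_2\le0$ from product 2; signal 2 gets $0$ from product 2 and $\alpha_2-\alpha_1\le0$ from product 1. With seller-favorable ties the revenue is at least $W$.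

*Case $\beta_1>\beta_2$.* Then
$$\Phi\le W-Q_1(\beta_1-\beta_2)=Q_1\alpha_1-Q_1\beta_1+(Q_1+Q_2)\beta_2=\beta_2+Q_1d_1 .$$

- If $d_1\ge d_2$, take $p_2=\beta_2$ and $p_1=\beta_2+d_1\ge\beta_2+d_2=\alpha_2\ge0$. Signal 1 gets $\alpha_1-\beta_2-d_1=\beta_1-\beta_2>0$ from product 1 and the same from product 2. Signal 2 gets $0$ from product 2 and $\alpha_2-\beta_2-d_1=d_2-d_1\le0$ from product 1. So signal 1 pays at least $p_1$, signal 2 pays at least $p_2$, and revenue is at least $\beta_2+Q_1d_1$.
- If $d_1<d_2$ and $d_1\le0$, then $\beta_2+Q_1d_1\le\beta_2\le\bar b$, because $\beta_1>\beta_2$.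
- If $0<d_1<d_2$, then $\bar a=Q_1(\beta_1+d_1)+Q_2(\beta_2+d_2)\ge\beta_2+Q_1d_1$.

*Case $\alpha_2>\alpha_1$.* Interchange the names of the products and of the signals; this leaves $W$ and $\Phi$ unchanged and turns the case into the previous one. $\square$

### Lotteries on two signals

**Proposition 2.** Suppose the information structure has two signals. Then no mechanism, lotteries allowed, earns more than $\max\{\bar a,\bar b,\Phi\}$ for one of the two labelings of the signals. By Lemma 1, pricing mechanisms do as well.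

*Proof.* Revenue is surplus minus the buyer's utility, and utilities are nonnegative. If both signals weakly prefer product 1, the surplus is at most $\bar a$; if both weakly prefer product 2, at most $\bar b$. Otherwise label the signals so that $\alpha_1\ge\beta_1$ and $\beta_2\ge\alpha_2$. Then $\mathrm{Rev}\le W$, which settles the case in which the maximum in (1) is $0$.

The inequalities $\alpha_2>\alpha_1$ and $\beta_1>\beta_2$ cannot both hold, since they would give $\alpha_2>\alpha_1\ge\beta_1>\beta_2\ge\alpha_2$. By symmetry, suppose $\beta_1>\beta_2$ and $\alpha_2\le\alpha_1$. Let $x=(x_1,x_2)$ be the allocation chosen at signal 2, and put $g=\beta_2-\alpha_2\ge0$, $t=\beta_1-\beta_2>0$. Signal 1 could choose that option, so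
$$u_1\ge u_2+x_1(\alpha_1-\alpha_2)+x_2(\beta_1-\beta_2)\ge x_2t .$$
The surplus is at most $\alpha_1$ at signal 1, and at signal 2 it is $x_1\alpha_2+x_2\beta_2\le(1-x_2)\alpha_2+x_2\beta_2=\alpha_2+x_2g$. Hence
$$\mathrm{Rev}\le Q_1\alpha_1+Q_2\alpha_2+x_2Q_2g-Q_1x_2t=\bar a+x_2\,(Q_2g-Q_1t).\tag{2}$$
This is affine in $x_2\in[0,1]$, so it is at most the larger of its values at the ends. At $x_2=0$ it is $\bar a$. At $x_2=1$ it is $\bar a+Q_2g-Q_1t=W-Q_1(\beta_1-\beta_2)=\Phi$. $\square$

So a lottery on two signals is a mixture of two deterministic plans, and one of them is at least as good. In general three things change. There may be infinitely many signals. Signals that prefer product 2 may buy *different* lotteries, so there is no single number $x_2$ to push to an end. And the binary signal to compare with is no longer given: it has to be produced by pooling.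

## 2. The theorem, and a reduction to finitely many signals

For measurable $y:\mathbb R_+^2\to[0,1]$ with $0<E[y]<1$, let $\Phi(y)$ be the quantity (1) for the binary signal that sends signal 1 with probability $y(v)$ and signal 2 otherwise.

**Theorem 3.** Let $m=2$ and let $F$ be any distribution on $\mathbb R^2_+$ with finite means.

1. $\sup\{\text{revenue of information structures with pricing mechanisms}\}=\mathrm{OPT\text{-}Rev}$.
2. For every information structure $\sigma$ and every mechanism $M$ (lotteries allowed), the supremum of revenue over pricing mechanisms combined with garblings of $\sigma$ having at most two signals is at least $\mathrm{Rev}(M)$ under $\sigma$.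
3. $\mathrm{OPT\text{-}Rev}=\max\{E v_1,\;E v_2,\;\sup_y\Phi(y)\}$, and this value is attained by a pricing mechanism with at most two signals.
4. If the value exceeds $\max(Ev_1,Ev_2)$, every maximizer $y^*$ of $\Phi$ is a half-plane rule: there are $c_1,c_2\ge1$ and $c_0\in\mathbb R$ with $y^*=1$ a.s. where $c_1v_1-c_2v_2>c_0$ and $y^*=0$ a.s. where $c_1v_1-c_2v_2<c_0$.

So the answer to the question is yes: pricing is exactly optimal for every $F$.

The first task is to get rid of infinite menus and infinitely many signals. The danger is that a small change of the menu makes the buyer jump to a much cheaper option. A small proportional discount prevents this, because it rewards expensive options most.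

**Lemma 4.** Let an information structure and a menu with chosen options $(x(s),p(s))$ give revenue $R$, and let $\varepsilon>0$. Some garbling with finitely many signals $i\in I$ (masses $q_i>0$, means $w_i$) and options $(x_i,p_i)\in T\times\mathbb R_+$ satisfies, with $u_i:=x_i\cdot w_i-p_i$,
$$u_i\ge0,\qquad u_i\ge x_j\cdot w_i-p_j=u_j+x_j\cdot(w_i-w_j)\quad\text{for all }i,j,\tag{3}$$
and $\sum_iq_ip_i\ge R-2\varepsilon$.

*Proof.* **Step 1: truncate.** Let $|w|=w_1+w_2$ and choose $L$ with $E[|w(s)|;\,|w(s)|>L]\le\varepsilon$; this is possible since $E|w(s)|=E[v_1+v_2]<\infty$. Let $\mathcal G=\{s:|w(s)|\le L,\ p(s)\ge0\}$. Since $(0,0)$ is available, $u(s):=x(s)\cdot w(s)-p(s)\ge0$, so $p(s)\le|w(s)|$. Outside $\mathcal G$ either $p(s)<0$, or $|w(s)|>L$ and $p(s)\le|w(s)|$. Hence $R\le E[p;\mathcal G]+\varepsilon$, and $0\le p\le L$ on $\mathcal G$.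

**Step 2: discretize and discount.** For $\eta\in(0,1)$ partition $T\times[0,L]$ into finitely many Borel cells of sup-diameter at most $\eta^2$. For each cell $c$ that contains $(x(s),p(s))$ for some $s\in\mathcal G$, fix one such pair $(x_c,p_c)$; it belongs to the old menu. The new menu consists of $(0,0)$ and all $(x_c,(1-\eta)p_c)$.

**Step 3: nobody in $\mathcal G$ moves to a much cheaper option.** Let $s\in\mathcal G$ lie in cell $c$. Option $c$ now gives
$$x_c\cdot w(s)-p_c+\eta p_c\ge u(s)-\eta^2|w(s)|-\eta^2+\eta p_c\ge u(s)-\eta^2(L+1)+\eta p_c .$$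
Any option $c'$ gives at most $u(s)+\eta p_{c'}$, because at its old price it gave at most $u(s)$; for the null option set $p_{c'}=0$. So a maximizer $c'$ has $\eta p_{c'}\ge\eta p_c-\eta^2(L+1)$, that is,
$$p_{c'}\ge p_c-\eta(L+1)\ge p(s)-\eta^2-\eta(L+1).$$
The signal $s$ pays $(1-\eta)p_{c'}$, and since $p_{c'}\ge0$ and $p(s)\le L$ this is at least $p(s)-\eta L-\eta^2-\eta(L+1)$. Signals outside $\mathcal G$ pay at least $0$. For small $\eta$ the revenue is at least $E[p;\mathcal G]-\varepsilon\ge R-2\varepsilon$.

**Step 4: pool.** Each signal chooses a maximizer from the finite new menu (say the first in a fixed order, which is measurable). Pool all signals choosing the same option and drop those of mass zero. The inequalities "my option is at least as good for me as yours" and "at least as good as $(0,0)$" are linear in $w$, so they survive averaging, and (3) holds. $\square$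

From now on fix such a finite system: $q_i$, $w_i=(a_i,b_i)$, $(x_i,p_i)$ for $i\in I$, satisfying (3), with $\mathrm{Rev}=\sum q_ip_i$. Let $\bar a=\sum q_ia_i$ and $\bar b=\sum q_ib_i$. For $r\in[0,1]^I$ with $0<\sum q_ir_i<1$ let $\Phi(r)$ be (1) for the binary garbling that sends signal 2 with probability $r_i$ and signal 1 otherwise. Define
$$P^*=\max\{\bar a,\ \bar b,\ \sup_r\Phi(r)\}.\tag{4}$$
By Lemma 1, $P^*$ can be approached by pricing mechanisms on garblings with at most two signals. The whole difficulty is to show $\mathrm{Rev}\le P^*$.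

**Choice of labels.** Let $A=\{i:a_i\ge b_i\}$ and $B=\{i:b_i>a_i\}$. If one of them is empty, then $\mathrm{Rev}\le\sum q_i\max(a_i,b_i)\in\{\bar a,\bar b\}$ and $\mathrm{Rev}\le P^*$. Otherwise let $q_A,q_B>0$ be the masses of $A,B$ and $(a_A,b_A)$, $(a_B,b_B)$ their means. As in Proposition 2, $a_B>a_A$ and $b_A>b_B$ cannot both hold, since then $a_B>a_A\ge b_A>b_B\ge a_B$. If $a_B>a_A$, so that $b_A\le b_B$, interchange the product names and the roles of $A$ and $B$; this does not change $P^*$. So we may assume
$$a_i\ge b_i\ (i\in A),\qquad b_i\ge a_i\ (i\in B),\qquad q_A,q_B>0,\qquad a_B\le a_A.\tag{5}$$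

## 3. What a group inside $B$ can earn

This section turns Lemma 1 into a bound we can use for any part of $B$. Put $g_i=b_i-a_i\ge0$ for $i\in B$: the gain in surplus from giving $i$ product 2 instead of product 1. For $0\ne r\in[0,1]^B$, extended by $0$ on $A$, let
$$N_r=\sum_Bq_ir_i\in(0,1),\qquad \Gamma_r=\sum_Bq_ir_ig_i=N_r(b_r-a_r),$$
where $(a_r,b_r)$ is the $(q_ir_i)$-weighted mean of the $w_i$. Send signal 2 with probability $r_i$. Then $Q_2=N_r$, $(\alpha_2,\beta_2)=(a_r,b_r)$, and
$$W=\bar a-Q_2\alpha_2+Q_2\beta_2=\bar a+\Gamma_r,\qquad \bar b-b_r=Q_1(\beta_1-\beta_2),\qquad \bar a-a_r=Q_1(\alpha_1-\alpha_2).\tag{6}$$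

**Fact 1.** If $b_r\le\bar b$, then $P^*\ge\bar a+\Gamma_r-(\bar b-b_r)$.

*Proof.* By (6), $\beta_1\ge\beta_2$, and the right side is $W-Q_1(\beta_1-\beta_2)=\beta_2+Q_1d_1$ with $d_i=\alpha_i-\beta_i$. Note $d_2=a_r-b_r\le0$. If $d_1\ge d_2$, then $\alpha_1-\alpha_2\ge\beta_1-\beta_2\ge0$, so the maximum in (1) is $Q_1(\beta_1-\beta_2)$ and the right side equals $\Phi(r)$. If $d_1<d_2\le0$, the right side is less than $\beta_2=b_r\le\bar b\le P^*$. $\square$

**Fact 2.** If $b_r\ge\bar b$ and $a_r\le\bar a$, then $P^*\ge\bar a+\Gamma_r$.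

*Proof.* By (6), $\beta_1\le\beta_2$ and $\alpha_1\ge\alpha_2$, so $\Phi(r)=W=\bar a+\Gamma_r$. $\square$

The benchmark we want compares $b_r$ with the mean $b_A$ of the group $A$ rather than with $\bar b$.

**Lemma 5.** If $r\ne0$, $\beta\le b_A$ and $b_r\ge\beta$, then $P^*\ge\bar a+\Gamma_r-q_A(b_A-\beta)$.

*Proof.* **Step 1: enlarge the group, so that only $A$ matters.** Let $r^+$ be $r$ with $r_j$ raised to $1$ for every $j\in B$ with $b_j\ge\beta$. We added only weight at points with $b_j\ge\beta$, so $b_{r^+}\ge\beta$; and $\Gamma_{r^+}\ge\Gamma_r$ since $g_j\ge0$. Using $\sum_Bq_jr_j^+(b_j-b_{r^+})=0$,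
$$\bar b-b_{r^+}=q_A(b_A-b_{r^+})+\sum_Bq_j(1-r_j^+)(b_j-b_{r^+})\le q_A(b_A-\beta),$$
because $r_j^+<1$ forces $b_j<\beta\le b_{r^+}$.

**Step 2: two direct cases.** If $b_{r^+}\le\bar b$, Fact 1 for $r^+$ and Step 1 give the claim. If $b_{r^+}>\bar b$ and $a_{r^+}\le\bar a$, Fact 2 gives $P^*\ge\bar a+\Gamma_{r^+}$, which is at least what we need.

**Step 3: the case $b_{r^+}>\bar b$ and $a_{r^+}>\bar a$.** Move toward all of $B$: let $r_\theta=r^++\theta(1-r^+)$ on $B$, $\theta\in[0,1]$. Then $\Gamma_{r_\theta}$ is nondecreasing in $\theta$, and $a_{r_\theta}$, $b_{r_\theta}$ are continuous. By (5), $a_{r_1}=a_B\le\bar a$, so there is a first $\theta^*>0$ with $a_{r_{\theta^*}}=\bar a$.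

- If $b_{r_{\theta^*}}\ge\bar b$, Fact 2 gives $P^*\ge\bar a+\Gamma_{r_{\theta^*}}\ge\bar a+\Gamma_r$.
- Otherwise $\bar b>b_{r_{\theta^*}}\ge a_{r_{\theta^*}}=\bar a$. Since $b_{r_0}>\bar b$, some $\theta^\circ\in(0,\theta^*)$ has $b_{r_{\theta^\circ}}=\bar b$, and $a_{r_{\theta^\circ}}>\bar a$ because $\theta^\circ<\theta^*$. For the binary signal of $r_{\theta^\circ}$ this means $\alpha_2>\bar a$, hence $\alpha_1<\bar a<\bar b$, and $\beta_2=\bar b$. So $\bar a+\Gamma_{r_{\theta^\circ}}=W=Q_1\alpha_1+Q_2\bar b<\bar b\le P^*$, and $\bar a+\Gamma_r-q_A(b_A-\beta)\le\bar a+\Gamma_{r_{\theta^\circ}}<P^*$. $\square$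

## 4. Slicing $B$ into layers, and where slicing fails

We set up the coordinates in which the rest of the proof lives. Let $C=P^*-\bar a\ge0$. Write $x_{i0}=1-x_{i1}-x_{i2}$ and $s_i=x_{i1}+x_{i2}$. For $i\in B$ put
$$t_i=b_A-b_i,\qquad e_i=x_i\cdot w_i-a_i=x_{i2}g_i-x_{i0}a_i\ (\le x_{i2}g_i\le g_i).$$
So $i\in B$ sits at the point $(g_i,t_i)$, with $b_i=b_A-t_i$ and $a_i=b_A-t_i-g_i\ge0$; in particular $g_i\le b_A-t_i$. Let $u_A=\sum_Aq_iu_i/q_A\ge0$ and $d_A=a_A-b_A\ge0$.

On $A$ we have $x_i\cdot w_i\le a_i$. With $p_i=x_i\cdot w_i-u_i$ and $u_i\ge0$,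
$$\mathrm{Rev}-\bar a=\sum_Iq_i(x_i\cdot w_i-a_i)-\sum_Iq_iu_i\le\sum_Bq_ie_i-q_Au_A.\tag{7}$$
It therefore suffices to prove $\sum_Bq_ie_i-q_Au_A\le C$.

For $j\in B$ define the affine function
$$f_j(\gamma,\tau)=u_j+s_j(t_j-\tau)-x_{j1}(\gamma-g_j).$$
It is the utility that a buyer at the point $(\gamma,\tau)$ would get from $j$'s option. Indeed $b_i-b_j=t_j-t_i$ and $a_i-a_j=(t_j-t_i)-(g_i-g_j)$, so (3) within $B$ reads
$$u_i\ge f_j(g_i,t_i)\qquad(i,j\in B).\tag{8}$$
Averaging (3) over $i\in A$, with $b_A-b_j=t_j$ and $a_A-a_j=t_j+d_A+g_j$, gives for $j\in B$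
$$u_A\ge u_j+s_jt_j+x_{j1}(g_j+d_A)\ge u_j+s_jt_j+x_{j1}g_j.\tag{9}$$

### The layer argument

In (2) there was one number $x_2$. With many signals the natural replacement is to slice: a signal with product-2 probability $x_{i2}$ belongs to all layers at heights $h<x_{i2}$. Order $B=\{1,\dots,n\}$ with $y_k:=x_{k2}$ nonincreasing, put $y_{n+1}=0$, $S_k=\{1,\dots,k\}$, $\Gamma_k=\sum_{i\le k}q_ig_i$. By summation by parts,
$$\sum_Bq_ie_i\le\sum_Bq_iy_ig_i=\sum_{k=1}^n(y_k-y_{k+1})\Gamma_k .$$
Let $\tau_k\ge0$ be any number that is at least the mean of $t$ over $S_k$. Then the mean of $b$ over $S_k$ is at least $b_A-\tau_k$, and Lemma 5 with $\beta=b_A-\tau_k$ gives $\Gamma_k\le C+q_A\tau_k$. Since $y_1\le1$, we would be done if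
$$u_A\ge\sum_{k=1}^n(y_k-y_{k+1})\tau_k .\tag{10}$$

**Proposition 6.** If $x_{i1}=0$ for all $i\in B$, then $\mathrm{Rev}\le P^*$.

*Proof.* Now $f_j(\gamma,\tau)=u_j+x_{j2}(t_j-\tau)$. Adding (8) for $(i,j)$ and for $(j,i)$ gives $0\ge(x_{j2}-x_{i2})(t_j-t_i)$, so $x_{i2}>x_{j2}$ implies $t_i\le t_j$. Breaking ties in $x_{i2}$ by increasing $t_i$, we may order $B$ so that $t_1\le t_2\le\dots\le t_n$. Take $\tau_k=\max(t_k,0)$, which is at least the mean of $t$ over $S_k$. If all $t_k\le0$, then (10) says $u_A\ge0$. Otherwise let $m$ be the first index with $t_m>0$. By (9), then (8) for consecutive indices, then $u_n\ge0$,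
$$u_A\ge u_m+y_mt_m\ge y_mt_m+\sum_{k=m}^{n-1}y_{k+1}(t_{k+1}-t_k)=\sum_{k=m}^n(y_k-y_{k+1})t_k,$$
which is (10). $\square$

### The exact point of failure

With $x_{j1}>0$, the link of the chain from $i$ to $j$ becomes
$$u_i\ge u_j+s_j(t_j-t_i)-x_{j1}(g_i-g_j),$$
and when $g_i>g_j$ the last term is a loss. It can make (10) false.

**Example 2.** Let $A$ consist of one signal with mean $(12,12)$ and mass $\frac12$, and let $B$ consist of signal 1 with mean $(0,8)$ and signal 2 with mean $(2,6)$, each of mass $\frac14$. The menu is: product 1 at price $8$; product 2 at price $8$; the lottery $(\frac14,\frac14)$ at price $2$; nothing. Signal $A$ gets $4$ from each of the three paid options and takes product 1. Signal 1 gets $-8$, $0$, $\frac84-2=0$ and takes product 2. Signal 2 gets $-6$, $-2$, $\frac{2+6}4-2=0$ and takes the lottery. So (3) holds with $u_A=4$, $u_1=u_2=0$, and (5) holds too. Here $t_1=4$, $t_2=6$, $g_1=8$, $g_2=4$, $y_1=1$, $y_2=\frac14$. The smallest admissible numbers are $\tau_1=4$ and $\tau_2=5$, and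
$$(y_1-y_2)\tau_1+y_2\tau_2=\tfrac34\cdot4+\tfrac14\cdot5=4.25>4=u_A .$$
So (10) fails.

What did the argument throw away? It used $e_i\le x_{i2}g_i$, discarding $x_{i0}a_i$, which here is $\frac12\cdot2=1$ at signal 2. It also used $\Gamma_k\le C+q_A\tau_k$, discarding any slack at every layer. The proof below keeps both in a running account and spends them exactly when the chain loses.

## 5. The running account

**Proposition 7.** For every finite system satisfying (3), $\mathrm{Rev}\le P^*$.

We may assume (5) and use all notation of Section 4. The idea: go down through the layers as before, but instead of passing utility along a chain of actual signals, carry one *virtual type* at a point $(\gamma,\tau)$ with utility $\hat u$, an average of what has been processed. Its utility will always be at least what it could get from any unprocessed option, so it can stand in for the last link of the chain.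

**Step 1: the order and the account.** This fixes what moves and what has to be shown. First process $H=\{i\in B:t_i<0\}$, then the elements of $B\setminus H$ in nonincreasing order of $x_{i2}$. Let $S$ be the set of processed elements, $N=\sum_Sq_i$, $\Gamma=\sum_Sq_ig_i$. A level $\ell$ decreases from $1$ to $0$: the elements of $H$ are processed at $\ell=1$; before $k\in B\setminus H$ is processed, $\ell$ is lowered to $x_{k2}$; at the end $\ell$ is lowered to $0$. So once $H$ is processed, every unprocessed $j$ satisfies $t_j\ge0$ and $x_{j2}\le\ell$.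

We may split an element into two copies with the same $(w,x,p)$ and masses adding up to the old one. The inequalities (3) persist. $P^*$ does not change, since a garbling using $r',r''$ on copies of masses $q',q''$ has the same masses and means as one using $(q'r'+q''r'')/(q'+q'')$ on the original. The sums over $B$ do not change either.

The account is
$$\Xi=\sum_Sq_ie_i-q_Au_A+\ell(q_A\tau-\Gamma)+q_A\hat u,\tag{11}$$
and the invariant to maintain is
$$\Xi\le C(1-\ell).\tag{I0}$$
To read it: $\sum_Sq_i(x_{i2}-\ell)g_i$ is what the layers above $\ell$ contribute when exactly the elements with $x_{i2}\ge\ell$ are processed; the account also contains the losses $-q_ix_{i0}a_i$, and it subtracts $q_A(u_A-\hat u-\ell\tau)$, the utility already spent on the way from $A$ to the virtual type. (I0) says that each layer so far nets at most $C$ on average. At $\ell=0$ with everything processed it gives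
$$\sum_Bq_ie_i-q_Au_A+q_A\hat u\le C,$$
so by (7) the proposition follows once $\hat u\ge0$ at the end.

In every move in which $k$ is processed at $\ell=x_{k2}$, since $e_k-x_{k2}g_k=-x_{k0}a_k$,
$$\Delta\Xi=-q_kx_{k0}a_k+\ell q_A\Delta\tau+q_A\Delta\hat u.\tag{12}$$

**Step 2: Phase 0, the free part.** As long as the processed group has a mean of $b$ above $b_A$, it can be served without leaving utility to $A$. Let $T_S=\sum_Sq_it_i$. Phase 0 starts with $S=H$, $\ell=1$ and lasts while $T_S<0$. In it $\tau=0$ and $\hat u=u_A$, so $\Xi=\sum_Sq_i(e_i-\ell g_i)$.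

- At the start $\Xi\le0=C(1-1)$, because $e_i\le g_i$.
- Lowering $\ell$ by $h$ raises $\Xi$ by $h\Gamma$. The mean of $b$ over $S$ is at least $b_A$, so Lemma 5 with $\beta=b_A$ gives $\Gamma\le C$. Thus (I0) is preserved.
- Processing $k$ at $\ell=x_{k2}$ changes $\Xi$ by $-q_kx_{k0}a_k\le0$.

If processing $k$ would make $T_S>0$, split $k$ so that after the first copy $T_S=0$ exactly; the second copy comes next, at the same level. Phase 0 ends when $T_S=0$ or when $B$ is exhausted. If $H=\emptyset$, it ends at once with $S=\emptyset$ and $N=0$. If $B$ is exhausted with $T_S<0$, lower $\ell$ to $0$ as above; then $\hat u=u_A\ge0$ and we are done.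

**Step 3: Phase 1, its invariants and its start.** From now on the virtual type moves. Besides (I0) we maintain:

- (I1) $\tau\ge0$ and $\sum_Sq_it_i\le N\tau$;
- (I2) $\Gamma\le N\gamma$;
- (I3) $0\le\gamma\le b_A-\tau$;
- (I4) $\hat u\ge0$ and $\hat u\ge f_j(\gamma,\tau)$ for all unprocessed $j$.

(I1) lets us apply Lemma 5 to $S$; (I2) says $\gamma$ is at least the mean of $g$ over $S$; (I3) says that the virtual type's value $b_A-\tau-\gamma$ for product 1 is nonnegative; (I4) says it does not want any unprocessed option.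

Start with $\tau=0$, $\hat u=u_A$, and $\gamma=\Gamma/N$ if $N>0$, $\gamma=b_A$ if $N=0$. This does not change $\Xi$. (I1) holds since $T_S=0$, and (I2) is clear. For $N>0$, (I3) holds because $g_i\le b_i$, so $\Gamma/N$ is at most the mean of $b$ over $S$, which is $b_A$; for $N=0$ it is trivial. For (I4), by (9) and $\gamma\ge0$,
$$f_j(\gamma,0)=u_j+s_jt_j+x_{j1}g_j-x_{j1}\gamma\le u_A.$$

**Step 4: lowering the level.** By (I1) the mean of $b$ over $S$ is at least $b_A-\tau\le b_A$, so Lemma 5 with $\beta=b_A-\tau$ gives
$$\Gamma-q_A\tau\le C;\tag{13}$$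
if $N=0$ this is trivial, as $\Gamma=0\le C+q_A\tau$. Lowering $\ell$ by $h$ changes $\Xi$ by $h(\Gamma-q_A\tau)\le hC$, so (I0) is preserved; (I1)–(I4) do not involve $\ell$.

**Step 5: processing $k$ at $\ell=x_{k2}$.** Drop the index $k$ in $q,g,t,a,b,u,e,s$ and in $x=(x_1,x_2)$, $x_0$. Put $N'=N+q$ and $\theta=q/N'$. Primes denote new values; $\Gamma'=\Gamma+qg$. Recall $t\ge0$ and $g\le b_A-t$.

**Case 1a: $t\le\tau$ and $g\le b_A-\tau$.** Keep $\tau$ and $\hat u$, and let $\gamma'=\max\{\gamma,(N\gamma+qg)/N'\}$. (I1): the new sum is at most $N\tau+q\tau=N'\tau$. (I2): $\Gamma+qg\le N\gamma+qg\le N'\gamma'$. (I3): $\gamma$ and $g$ both lie in $[0,b_A-\tau]$, hence so does $\gamma'$. (I4): $f_j$ is nonincreasing in $\gamma$ and $\gamma'\ge\gamma$. By (12), $\Delta\Xi=-qx_0a\le0$.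

**Case 1b: $t\le\tau$ and $g>\beta:=b_A-\tau$.** This cannot occur with $N=0$, since then $\tau=0$ and $g\le b_A-t\le b_A$. Keeping $\tau$ would violate (I3), so we move $\tau$ down, toward the point $(g,b_A-g)$; note $0\le t\le b_A-g<\tau$. Set
$$\tau'=(1-\theta)\tau+\theta(b_A-g),\qquad\gamma'=(1-\theta)\gamma+\theta g,\qquad\hat u'=\hat u+\theta\ell(g-\beta).$$
(I1): the new sum is at most $N\tau+qt\le N\tau+q(b_A-g)=N'\tau'$, and $\tau'\ge0$. (I2): $N'\gamma'=N\gamma+qg\ge\Gamma'$. (I3): both $(\gamma,\tau)$ and $(g,b_A-g)$ satisfy it, so their average does. (I4): $\hat u'\ge\hat u\ge0$; and for unprocessed $j$, using $b_A-g-\tau=\beta-g$,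
$$f_j(g,b_A-g)=f_j(\gamma,\tau)+s_j(g-\beta)-x_{j1}(g-\gamma)=f_j(\gamma,\tau)+x_{j2}(g-\beta)-x_{j1}(\beta-\gamma)\le\hat u+\ell(g-\beta),$$
by (I4), $x_{j2}\le\ell$ and $\gamma\le\beta$. As $f_j$ is affine, $f_j(\gamma',\tau')\le(1-\theta)\hat u+\theta(\hat u+\ell(g-\beta))=\hat u'$. By (12),
$$\Delta\Xi=-qx_0a+\ell q_A\theta(\beta-g)+q_A\theta\ell(g-\beta)=-qx_0a\le0 .$$

**Case 2: $\delta:=t-\tau>0$.** Here the virtual type is averaged with $k$ itself:
$$\tau'=(1-\theta)\tau+\theta t=\tau+\theta\delta,\qquad\gamma'=(1-\theta)\gamma+\theta g,\qquad\hat u'=(1-\theta)\hat u+\theta u .$$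
(I1): the new sum is at most $N\tau+qt=N'\tau'$. (I2): as in Case 1b. (I3): $(\gamma,\tau)$ and $(g,t)$ satisfy it, the latter since $0\le g\le b_A-t$. (I4): $f_j(g,t)\le u$ by (8), $f_j$ is affine, and $u\ge0$.

It remains to bound the change in the account. By (12),
$$\Delta\Xi=-qx_0a+\theta q_AE,\qquad E:=x_2\delta+u-\hat u .$$

*First bound on $E$: the virtual type does not want $k$'s option.* By (I4) for $j=k$ before the move, $\hat u\ge u+s\delta-x_1(\gamma-g)$. Since $s-x_2=x_1$,
$$E\le x_2\delta-s\delta+x_1(\gamma-g)=x_1(\gamma-g-\delta).\tag{14}$$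
If $\gamma\le g+\delta$, then $E\le0$ and $\Delta\Xi\le0$. Suppose from now on $\gamma>g+\delta$; note $g+\delta>0$.

*Second bound on $E$: the group $A$ does not want $k$'s option.* Solve (11) for $u_A-\hat u$ and use $\sum_Sq_ie_i\le\Gamma$:
$$q_A(u_A-\hat u)\le(1-\ell)\Gamma+\ell q_A\tau-\Xi .$$
By (9), $u\le u_A-s(\tau+\delta)-x_1g$. Hence, with $\ell=x_2$, $1-\ell=x_0+x_1$ and $s=x_1+x_2$,
$$q_AE\le(x_0+x_1)\Gamma+x_2q_A\tau-\Xi+q_Ax_2\delta-q_A(x_1+x_2)(\tau+\delta)-q_Ax_1g .$$
The terms with $q_Ax_2$ cancel, which leaves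
$$q_AE\le x_0\Gamma+x_1(\Gamma-q_A\tau)-\Xi-q_Ax_1(g+\delta).$$
By (13) and $C\ge0$, $x_1(\Gamma-q_A\tau)\le x_1C\le(1-\ell)C$. So
$$q_AE\le x_0\Gamma+\eta-q_Ax_1(g+\delta),\qquad\eta:=C(1-\ell)-\Xi\ge0,\tag{15}$$
where $\eta$ is the slack in (I0).

*Combining.* The bound (14) is bad for large $x_1$ and (15) is good for large $x_1$, so we mix them to cancel $x_1$. Let $\lambda=(g+\delta)/\gamma\in(0,1)$. In $\lambda q_A\cdot(14)+(1-\lambda)\cdot(15)$ the coefficient of $q_Ax_1$ is
$$\lambda(\gamma-g-\delta)-(1-\lambda)(g+\delta)=\lambda\gamma-(g+\delta)=0,$$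
so $q_AE\le(1-\lambda)(x_0\Gamma+\eta)$. By (I2) and (I3),
$$(1-\lambda)\Gamma\le(1-\lambda)N\gamma=N(\gamma-g-\delta)\le N(b_A-\tau-g-\delta)=N(b_A-t-g)=N(b-g)=Na .$$
Since $\theta N=qN/N'\le q$,
$$\Delta\Xi\le-qx_0a+\theta\,(Nx_0a+\eta)\le\theta\eta\le\eta .$$
Therefore $\Xi+\Delta\Xi\le\Xi+\eta=C(1-\ell)$: (I0) is preserved.

**Step 6: the end.** When all of $B$ is processed, lower $\ell$ to $0$ by Step 4. Then (I0) reads $\sum_Bq_ie_i-q_Au_A+q_A\hat u\le C$, and $\hat u\ge0$ by (I4). By (7), $\mathrm{Rev}\le\bar a+C=P^*$. $\square$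

**Example 2 through the account.** Here $H=\emptyset$, so we start with $\tau=0$, $\gamma=12$, $\hat u=4$, $\ell=1$, $\Xi=0$. Signal 1 is in Case 2 with $N=0$, $\theta=1$: $E=1\cdot4+0-4=0$, and the virtual type becomes signal 1, $(\gamma,\tau,\hat u)=(8,4,0)$, with $\Gamma=2$. Lowering $\ell$ to $\frac14$ changes $\Xi$ by $\frac34(2-\frac12\cdot4)=0$. Signal 2 is in Case 2 with $\theta=\frac12$, $\delta=2$: $E=\frac14\cdot2+0-0=\frac12>0$. Then $\theta E=\frac14$ is exactly the excess $4.25-4$ in Section 4. It is paid for by the term the layer argument had discarded: $\Delta\Xi=-\frac14\cdot\frac12\cdot2+\frac12\cdot\frac12\cdot\frac12=-\frac18$.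

## 6. The optimal value and half-plane rules

**Parts 2 and 1 of Theorem 3.** Let $\sigma$ and $M$ have revenue $R$ and let $\varepsilon>0$. Lemma 4 gives a finite garbling of $\sigma$ satisfying (3) with $\mathrm{Rev}\ge R-2\varepsilon$, and Proposition 7 gives $P^*\ge R-2\varepsilon$ for it. By (4) and Lemma 1, pricing mechanisms on garblings of this garbling, hence of $\sigma$, with at most two signals have revenues whose supremum is at least $P^*$. Let $\varepsilon\to0$: this is part 2. Part 1 follows, because pricing mechanisms are mechanisms.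

**Part 3, the formula.** In any finite garbling, $\bar a=Ev_1$ and $\bar b=Ev_2$, and a binary garbling of it is a binary signal about $v$, described by $y(v)=P(\text{signal }1\mid v)$. So $P^*\le\max\{Ev_1,Ev_2,\sup_y\Phi(y)\}$ always, and the argument just given yields "$\le$" in part 3. Lemma 1 yields "$\ge$".

**Part 3, attainment.** The purpose is to find an optimal $y$ by compactness. Since $L^1(F)$ is separable, the Banach–Alaoglu theorem makes $\{y:0\le y\le1\}$ weak-* compact and metrizable in $L^\infty(F)$. Because $v_1,v_2\in L^1(F)$, the maps $y\mapsto E[y],E[yv_1],E[yv_2]$ are weak-* continuous, and where $0<E[y]<1$, $\Phi$ is a continuous function of these three numbers. Let $y_n$ be a maximizing sequence for $\Phi$, with (along a subsequence) limit $y$.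

- If $0<E[y]<1$, then $y$ attains $\sup\Phi$.
- If $E[y]=0$, then $y=0$ a.s. and $\Phi(y_n)\le W=E[y_nv_1]+E[(1-y_n)v_2]\to Ev_2$, so $\sup\Phi\le Ev_2$.
- If $E[y]=1$, likewise $\sup\Phi\le Ev_1$.

So the maximum of the three quantities is attained by $Ev_1$, by $Ev_2$, or by some $\Phi(y)$, and Lemma 1 turns it into a pricing mechanism with at most two signals (ties in the seller's favor). It cannot earn more than $\mathrm{OPT\text{-}Rev}$, so it attains it.

**Part 4.** Let the value exceed $\max(Ev_1,Ev_2)$, let $y^*$ maximize $\Phi$, and put $Q=E[y^*]\in(0,1)$.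

**Step 1: with $Q$ fixed, $\Phi$ is a minimum of three affine functions.** Write $X_i=E[yv_i]$. On $\{y:E[y]=Q\}$ we have $Q_1=Q$, $\alpha_1=X_1/Q$, $\beta_1=X_2/Q$, $\alpha_2=(Ev_1-X_1)/(1-Q)$, $\beta_2=(Ev_2-X_2)/(1-Q)$. Substituting in (1), $\Phi=\min\{\varphi_0,\varphi_1,\varphi_2\}$ with
$$\begin{aligned}\varphi_0&=X_1+Ev_2-X_2,\\ \varphi_1&=\varphi_0-X_2+\tfrac{Q}{1-Q}(Ev_2-X_2),\\ \varphi_2&=\varphi_0-(Ev_1-X_1)+\tfrac{1-Q}{Q}X_1.\end{aligned}\tag{16}$$
Their gradients in $(X_1,X_2)$ are $(1,-1)$, $(1,-1-\frac1{1-Q})$, $(1+\frac1Q,-1)$. Every convex combination of these has the form $(c_1,-c_2)$ with $c_1,c_2\ge1$.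

**Step 2: first-order condition.** We look for a single linear functional that $y^*$ maximizes. Let $K$ be the convex set of all $(X_1,X_2)$ with $0\le y\le1$, $E[y]=Q$, let $X^*$ be the point of $y^*$, and let $J$ be the set of $i$ with $\varphi_i(X^*)=\Phi(y^*)$, with gradients $G_i$. For $d\in K-X^*$ and small $\epsilon>0$ the point $X^*+\epsilon d$ lies in $K$ and $\Phi$ there equals $\Phi(y^*)+\epsilon\min_{i\in J}G_i\cdot d$. As $X^*$ is optimal, $\min_{i\in J}G_i\cdot d\le0$. So the convex set $\{(G_i\cdot d)_{i\in J}:d\in K-X^*\}\subset\mathbb R^J$ misses the open positive orthant. Separate the two: there is $\mu\ne0$ with $\sum_J\mu_iG_i\cdot d\le\inf_{z>0}\mu\cdot z$ for all $d$. The infimum is finite only if $\mu\ge0$, and then it is $0$. Normalize $\sum\mu_i=1$ and put $(c_1,-c_2)=\sum_J\mu_iG_i$. Then $c_1,c_2\ge1$, and $y^*$ maximizes $E[yh]$, $h=c_1v_1-c_2v_2$, over $0\le y\le1$, $E[y]=Q$.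

**Step 3: threshold (the Neyman–Pearson argument).** Choose $c_0$ with $P(h>c_0)\le Q\le P(h\ge c_0)$, and let $y_0$ be $1$ on $\{h>c_0\}$, $0$ on $\{h<c_0\}$, and a constant in $[0,1]$ on $\{h=c_0\}$ chosen so that $E[y_0]=Q$. Pointwise $(y_0-y^*)(h-c_0)\ge0$. Its expectation is $E[y_0h]-E[y^*h]\le0$, since both functions have mean $Q$ and $y^*$ is optimal. So it vanishes a.s., that is, $y^*=y_0$ a.s. where $h\ne c_0$. This is part 4, and Theorem 3 is proved. $\square$

**Example 1 again.** Let $y=1-\rho$ at $(6,3)$ and $y=\eta$ at $(0,2)$, with $\rho,\eta\in[0,1]$. Then $W=3(1-\rho)+\frac12(3\rho+2(1-\eta))=4-\frac32\rho-\eta$. Put $D=1+\rho-\eta=2Q_2>0$. Then $\beta_2=(3\rho+2(1-\eta))/D=2+\rho/D$ and $Q_1(\beta_1-\beta_2)=Ev_2-\beta_2=\frac12-\rho/D$. Hence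
$$\Phi(y)\le W-Q_1(\beta_1-\beta_2)=3.5-\tfrac32\rho-\eta+\tfrac{\rho}{D}.$$
This is at most $3.5$, that is, $\rho\le D(\frac32\rho+\eta)$. For $D\ge\frac23$ this is clear. For $D<\frac23$ put $\eta=1+\rho-D$; the claim becomes $\rho(1-\frac52D)\le D(1-D)$. For $D\ge\frac25$ the left side is at most $0$. For $D<\frac25$ use $\rho\le D$ (as $\eta\le1$): the left side is at most $D(1-\frac52D)\le D(1-D)$. So $\mathrm{OPT\text{-}Rev}=\max\{3,\,2.5,\,3.5\}=3.5$, attained by full disclosure and the prices $(5,2)$ found at the start. There $Q=\frac12$ and $(X_1,X_2)=(3,1.5)$, so $\varphi_0=4$, $\varphi_1=3.5$, $\varphi_2=7$. Only $\varphi_1$ is active, and its gradient is $(1,-3)$: the rule compares $v_1-3v_2$, which is $-3$ at $(6,3)$ and $-6$ at $(0,2)$, with any threshold in between.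

**Remark.** In each mechanism that Lemma 1 uses to attain the value in part 3, the seller sends at most two signals and posts prices, and every buyer can be taken to purchase, since at every signal some product gives nonnegative utility at a nonnegative price. Together with the fact quoted at the start for three or more products, $m=2$ is the largest number of products for which lotteries are never needed.
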